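\title{Rank and dimension of torsion-free compact $2$-adic Lie groups}

\begin{abstract}
We prove that the rank of a torsion-free compact $2$-adic Lie group equals its dimension. Together with the known case of odd primes, this gives the equality for torsion-free compact $p$-adic Lie groups for every prime $p$. The key step is a statement about finite groups: every nontrivial finite $2$-group $P$ has a subgroup that needs as many generators as $P$ and has exponent dividing $2^{d(P)}$. It is proved by studying the quadratic forms over $\mathbb{F}_2$ that record the squaring map. The same method gives a sharp bound for the rank of a pro-$2$ group with torsion.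
\end{abstract}

\section{Introduction}\label{sec:intro}

For a profinite group $G$ let $d(G)$ be the least cardinality of a topological generating set, and let
\[
\operatorname{rk}(G)=\sup\{d(H)\mid H \text{ a closed subgroup of } G\}
\]
be the \emph{rank} of $G$. Let $p$ be a prime. A topological group admits the structure of a compact $p$-adic Lie group if and only if it is a profinite group of finite rank with an open pro-$p$ subgroup, and this structure is then unique. Its dimension $\dim(G)$ as a $p$-adic manifold has a group-theoretic description. For a pro-$p$ group $U$ let $U^m$ be the closed subgroup generated by the $m$-th powers. Call $U$ \emph{powerful} if $[U,U]\le U^p$ for $p$ odd, or $[U,U]\le U^4$ for $p=2$, and \emph{uniformly powerful} (briefly, \emph{uniform}) if it is finitely generated and powerful and the index $|U^{p^i}:U^{p^{i+1}}|$ does not depend on $i\ge 0$. Then $\dim(G)=d(U)$ for every uniform open pro-$p$ subgroup $U$ of $G$.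

The dimension sees only a neighborhood of the identity, while the rank sees every subgroup. We take the following three known facts as given.
\begin{enumerate}
\item[(R1)] $\operatorname{rk}(G)\ge\dim(G)$ for every compact $p$-adic Lie group $G$.
\item[(R2)] $\operatorname{rk}(U)=\dim(U)$ for every uniform pro-$p$ group $U$.
\item[(R3)] If $p$ is odd and $G$ is a torsion-free compact $p$-adic Lie group, then $\operatorname{rk}(G)=\dim(G)$.
\end{enumerate}

The inequality (R1) can be strict. A nontrivial finite group has dimension $0$ and positive rank. The group $E=\mathbb{Z}_2\rtimes\{\pm1\}$ has dimension $1$, because $\mathbb{Z}_2$ is open and uniform, but it is not abelian and so needs two generators. In both cases there is torsion. On the other hand, a torsion-free group need not be uniform, so (R2) does not cover the torsion-free case. Let $G=\mathbb{Z}_2\rtimes\mathbb{Z}_2$ consist of the elements $a^ib^j$ $(i,j\in\mathbb{Z}_2)$ with $b^{-1}ab=a^{-1}$. It is torsion-free, being an extension of $\mathbb{Z}_2$ by $\mathbb{Z}_2$. For odd $j$ we have $(a^ib^j)^2=b^{2j}$, and for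 even $j$ the element $b^j$ is central, so all fourth powers lie in the closed subgroup $\{a^{4i}b^{4j}\}$, which does not contain $a^{-1}b^{-1}ab=a^{-2}$. Thus $G$ is not powerful. Yet rank and dimension agree: the open subgroup $\{a^ib^{2j}\}\cong\mathbb{Z}_2^2$ gives $\dim(G)=2$, and every closed subgroup is an extension of a procyclic group by a procyclic group, so $\operatorname{rk}(G)\le2$. These examples suggest that torsion is the only source of strict inequality, which leads to the following question from \cite{Kl}.
\begin{quote}
Is $\operatorname{rk}(G)=\dim(G)$ for every torsion-free compact $p$-adic Lie group $G$?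
\end{quote}
By (R3) only $p=2$ remains. We show that the answer is yes.

\begin{theorem}\label{thm:main}
If $G$ is a torsion-free compact $2$-adic Lie group, then $\operatorname{rk}(G)=\dim(G)$.
\end{theorem}

With (R3) we obtain the answer in full.

\begin{corollary}\label{cor:all}
For every prime $p$, every torsion-free compact $p$-adic Lie group $G$ satisfies $\operatorname{rk}(G)=\dim(G)$.
\end{corollary}

The proof rests on a theorem about finite groups. A finite $2$-group $G\ne1$ is called \emph{$d$-maximal} if $d(H)<d(G)$ for every proper subgroup $H<G$; the letter $d$ in the name refers to the function $d(\cdot)$. Nontrivial elementary abelian $2$-groups are $d$-maximal, and so is the quaternion group $Q_8$, whose proper subgroups are cyclic. Let $\Phi$ denote the Frattini subgroup.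

\begin{theorem}\label{thm:finite}
Let $G$ be a $d$-maximal finite $2$-group, $d=d(G)$ and $N=\Phi(G)$. Then $[N,G]\le\Phi(N)$, the group $N$ is powerful, $N^{2^{d-1}}=1$, and hence $G$ has exponent dividing $2^d$. Consequently every finite $2$-group $P\ne1$ has a subgroup $H$ with $d(H)=d(P)$ and exponent dividing $2^{d(P)}$.
\end{theorem}

In the presence of torsion the method measures the excess of rank over dimension.

\begin{theorem}\label{thm:torsion}
If $G$ is a pro-$2$ group of finite rank, then
\[
\operatorname{rk}(G)\le\dim(G)+\max\{d(F)\mid F\le G \text{ finite}\}.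
\]
The bound is sharp.
\end{theorem}

The link between Theorems \ref{thm:main} and \ref{thm:finite} is this. Let $H$ be a torsion-free pro-$2$ group with $d(H)=r$ and let $U$ be a uniform open normal subgroup. An element of $H$ whose order modulo $U^{2^k}$ divides $2^r$ is forced into $U^{2^{k-r}}$. So a subgroup of $H/U^{2^k}$ that needs $r$ generators and has exponent dividing $2^r$ comes from a subgroup of a uniform group, and (R2) bounds $r$ by the dimension. One cannot ask for an elementary abelian subgroup here, since $Q_8$ needs two generators and has a single involution; but as $k$ is at our disposal, any bound on the exponent in terms of $r$ alone would serve. Section \ref{sec:reduction} carries out this reduction. Sections \ref{sec:forms}--\ref{sec:end} prove Theorem \ref{thm:finite}, and Section \ref{sec:torsion} proves Theorem \ref{thm:torsion}.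

\section{Conventions and standard facts}\label{sec:facts}

We write $x^y=y^{-1}xy$ and $[x,y]=x^{-1}x^y$, so that $x^y=x[x,y]$ and
\begin{equation}\label{eq:comm}
[xy,z]=[x,z]^y[y,z],\qquad [x,yz]=[x,z][x,y]^z .
\end{equation}
Two special cases will be used repeatedly:
\begin{equation}\label{eq:square}
(xy)^2=x^2\,y^x\,y,\qquad\qquad [x^2,z]=c^xc=c\,[c,x]\,c\quad\text{where } c=[x,z].
\end{equation}

Let $P$ be a finitely generated pro-$2$ group, for instance a finite $2$-group. Its Frattini subgroup is $\Phi(P)=P^2$, generated by the squares. It is open, it is the intersection of the kernels of the continuous homomorphisms $P\to\mathbb{F}_2$, and $P/\Phi(P)\cong\mathbb{F}_2^{\,d(P)}$. Hence $d(P/R)=d(P)$ for a closed normal subgroup $R\le\Phi(P)$, and $d(P_1\times P_2)=d(P_1)+d(P_2)$. For any closed normal subgroup $R$ we have $d(P/R)\le d(P)\le d(P/R)+d(R)$.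

Powerful groups behave like abelian groups with respect to powers. Let $N$ be a finite powerful $2$-group and $N_i=N^{2^i}$, so $N_0=N$. By \cite[Thm.~2.7]{DDMS}, for all $i,k\ge0$:
\begin{enumerate}
\item[(P1)] $N_i=\{x^{2^i}\mid x\in N\}$ and $N_{i+1}=\Phi(N_i)=\{x^2\mid x\in N_i\}$;
\item[(P2)] $[N_i,N]\le N_i^4=N_{i+2}$;
\item[(P3)] $x\mapsto x^{2^k}$ induces a surjective homomorphism $N_i/N_{i+1}\to N_{i+k}/N_{i+k+1}$.
\end{enumerate}
For uniform groups we use \cite[Cor.~4.3, Lemma~4.10]{DDMS}. Let $U$ be a uniform pro-$2$ group and $U_k=U^{2^k}$.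
\begin{enumerate}
\item[(U1)] Every pro-$2$ group of finite rank has an open normal uniform subgroup.
\item[(U2)] The $U_k$ are characteristic in $U$, are uniform of the same dimension as $U$, and form a base of neighborhoods of $1$.
\item[(U3)] For all $i,s\ge0$ the map $x\mapsto x^{2^s}$ is injective on $U$ and maps $U_i$ onto $U_{i+s}$.
\end{enumerate}

\section{Reduction to subgroups of bounded exponent}\label{sec:reduction}

In this section we deduce Theorem \ref{thm:main} from the last assertion of Theorem \ref{thm:finite}. The two lemmas will be used again in Section \ref{sec:torsion}, so they do not assume that the group is torsion-free.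

\begin{lemma}\label{lem:setup}
Let $G$ be a pro-$2$ group of finite rank $r\ge1$. There are a closed subgroup $H\le G$ with $d(H)=r$ and an open normal uniform subgroup $U$ of $H$ such that $m=\dim(U)$ satisfies $m\le\dim(G)$, the subgroups $U_k=U^{2^k}$ are normal in $H$, and for every sufficiently large $k\ge r$ there is a subgroup $L$ with
\[
U_k\le L\le H,\qquad d(L/U_k)=r,\qquad x^{2^r}\in U_k\ \text{ for all } x\in L .
\]
\end{lemma}

\begin{proof}
The rank is a finite supremum of integers, so some closed $H$ has $d(H)=r$. It is a pro-$2$ group of finite rank; choose $U$ by (U1), so that $m=\dim(H)$. To compare dimensions, let $U'$ be a uniform open subgroup of $G$ and $U''$ a uniform open subgroup of $H\cap U'$. Then $U''$ is open in $H$ and closed in $U'$, so $m=d(U'')\le\operatorname{rk}(U')=\dim(G)$ by (R2).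

By (U2) the $U_k$ are normal in $H$, and $U_k$ lies in the open subgroup $\Phi(H)$ for all large $k$. For such $k$ the finite $2$-group $H/U_k$ has $d(H/U_k)=r\ge1$, and Theorem \ref{thm:finite} provides a subgroup $L/U_k$ with $d(L/U_k)=r$ and exponent dividing $2^r$.
\end{proof}

\begin{lemma}\label{lem:roots}
Let $U$ be a uniform closed normal subgroup of a pro-$2$ group $H$, let $0\le s\le k$, and let $x\in H$ satisfy $x^{2^s}\in U_k$. If $x\in U$, or if $H$ is torsion-free, then $x\in U_{k-s}$.
\end{lemma}

\begin{proof}
By (U3) there is $u\in U_{k-s}$ with $u^{2^s}=x^{2^s}$. If $x\in U$, then $x=u$ by injectivity. In general, $x$ commutes with $x^{2^s}$, so $(u^x)^{2^s}=(u^{2^s})^x=u^{2^s}$. Since $u^x\in U$, injectivity gives $u^x=u$. Thus $x$ and $u$ commute and $(xu^{-1})^{2^s}=1$. If $H$ is torsion-free, then $x=u$.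
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:main}, assuming Theorem \ref{thm:finite}]
First, $G$ is a pro-$2$ group. The normal core of an open pro-$2$ subgroup is an open normal pro-$2$ subgroup $W$. For an odd prime $q$ let $\Sigma$ be a Sylow pro-$q$ subgroup of $G$, that is, a closed subgroup whose image in each finite quotient of $G$ by an open normal subgroup is a Sylow $q$-subgroup. The group $\Sigma\cap W$ is pro-$q$ and pro-$2$, hence trivial, so $\Sigma$ embeds in the finite group $G/W$. As $G$ is torsion-free, $\Sigma=1$. So all these finite quotients are $2$-groups.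

We may assume $G\ne1$, so that $r=\operatorname{rk}(G)\ge1$. Take $H,U,m,k,L$ as in Lemma \ref{lem:setup}. Lemma \ref{lem:roots} with $s=r$ gives $L\le U_{k-r}$. The group $U_{k-r}$ is uniform of dimension $m$, and $L$ is open in it, so by (R2)
\[
r=d(L/U_k)\le d(L)\le\operatorname{rk}(U_{k-r})=m\le\dim(G).
\]
With (R1) this gives $\operatorname{rk}(G)=\dim(G)$.
\end{proof}

Torsion-freeness was used twice: to exclude odd primes, and in the last line of the proof of Lemma \ref{lem:roots}. That lemma fails in $E=\mathbb{Z}_2\rtimes\{\pm1\}$ with $U=\mathbb{Z}_2$, where the involution $-1$ has its square in every $U_k$ and lies outside $U$.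

\section{The quadratic forms of a finite $2$-group}\label{sec:forms}

We turn to Theorem \ref{thm:finite}. The hypothesis of $d$-maximality bounds $d(H)=\log_2|H:\Phi(H)|$, and $\Phi(H)$ is generated by the squares in $H$. So the object to study is the squaring map, and we read it off through linear functionals.

Let $G\ne1$ be a finite $2$-group, and put
\[
d=d(G),\qquad N=\Phi(G),\qquad V=G/N\cong\mathbb{F}_2^d,\qquad M=\operatorname{Hom}(N,\mathbb{F}_2).
\]
Thus $\dim M=d(N)$. The group $G$ acts on $M$ by $(g\lambda)(n)=\lambda(n^g)$, and $N$ acts trivially because each $\lambda$ kills $[N,N]$. Let $M^G$ be the space of fixed points; it consists of the $\lambda$ that kill $[N,G]$. For $\lambda\in M^G$ put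
\[
q_\lambda(gN)=\lambda(g^2),\qquad b_\lambda(gN,hN)=\lambda([g,h]).
\]

\begin{lemma}\label{lem:forms}
For $\lambda\in M^G$ the functions $q_\lambda$ and $b_\lambda$ are well defined and depend linearly on $\lambda$. The function $b_\lambda$ is bilinear and alternating, and
\[
q_\lambda(u+v)=q_\lambda(u)+q_\lambda(v)+b_\lambda(u,v)\qquad(u,v\in V).
\]
If $q_\lambda=0$, then $\lambda=0$.
\end{lemma}

\begin{proof}
Squares and commutators lie in $N$. For $n\in N$, \eqref{eq:square} gives $\lambda((gn)^2)=\lambda(g^2)+\lambda(n^g)+\lambda(n)=\lambda(g^2)$. Since $\lambda$ is invariant under conjugation, \eqref{eq:comm} shows that $\lambda([g,h])$ is additive in $g$ and in $h$. It vanishes when $g$ or $h$ lies in $N$, and when $g=h$. The displayed formula follows from $(gh)^2=g^2[g,h^{-1}]h^2$ and $h^{-1}N=hN$. Finally, the squares $g^2$ generate $N$.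
\end{proof}

So $q_\lambda$ is a quadratic form on $V$ with polar form $b_\lambda$. The next lemma is the only place in the bound for the exponent where $d$-maximality is used: it forbids many independent forms from vanishing on a subspace of small codimension.

\begin{lemma}\label{lem:isotropic}
Let $G$ be $d$-maximal, let $X<V$ be a subspace of codimension $t\ge1$, and let $Y=\{\lambda\in M^G\mid q_\lambda|_X=0\}$. Then $\dim Y\le t-1$.
\end{lemma}

\begin{proof}
Let $H<G$ be the preimage of $X$. Each $\lambda\in Y$ kills the squares of the elements of $H$, hence kills $\Phi(H)\le N$. The common kernel of $Y$ has index $2^{\dim Y}$ in $N$, so $|H:\Phi(H)|\ge|H:N|\,2^{\dim Y}$, that is, $d(H)\ge d-t+\dim Y$. Since $H$ is proper, $d(H)\le d-1$.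
\end{proof}

For example, let $D_8$ be the dihedral group of order $8$, generated by reflections $s_1,s_2$. Here $|N|=2$, and in the coordinates given by $s_1N,s_2N$ the only nonzero form is $x_1x_2$. It vanishes on two lines, whose preimages are the two Klein four-groups in $D_8$.

\begin{example}[the case $d=2$]\label{ex:d2}
Let $G$ be $d$-maximal with $d=2$ and $N\ne1$. The proper subgroup $N$ is cyclic, so $M=\{0,\lambda\}=M^G$. By Lemma \ref{lem:isotropic} with $t=1$, the form $q_\lambda$ vanishes on no line, so it takes the value $1$ at the three nonzero vectors of $V$. For a basis $gN,hN$ of $V$ this gives $b_\lambda(gN,hN)=1+1+1=1$. An element of $N$ generates $N$ exactly when $\lambda$ does not kill it, so $g^2$, $h^2$ and $c=[g,h]$ each generate $N$. Now compute $[g^2,h]$ in two ways. First, $g$ and $h$ commute with their own squares, so $N$ is central and $[g^2,h]=1$. Second, $[g^2,h]=c^gc=c^2$ by \eqref{eq:square}. Hence $|N|=2$. Then $G$ is nonabelian of order $8$ with a single involution, so $G\cong Q_8$. Thus the $d$-maximal groups with $d=2$ are $C_2^2$ and $Q_8$, and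 $Q_8$ attains the exponent $2^d$ of Theorem \ref{thm:finite}.
\end{example}

The general proof repeats this double computation of $[g^2,h]$, once as the action of $h$ on $N$ and once by expanding the commutator. For $d>2$ the group $N$ need not be cyclic, so we first need control over its structure. The first point is that all of $M$ gives rise to forms.

\begin{lemma}\label{lem:action}
Let $G$ be $d$-maximal. Then $M=M^G$, that is, $[N,G]\le\Phi(N)$. Moreover $\dim M\le d-1$.
\end{lemma}

\begin{proof}
Suppose $M\ne M^G$. A finite $2$-group acting linearly on a nonzero finite $\mathbb{F}_2$-space fixes a nonzero vector, since the number of nonzero vectors is odd and nontrivial orbits have even length. Applied to $M/M^G$, this gives $\mu\in M\setminus M^G$ with $\theta(g):=g\mu-\mu\in M^G$ for all $g\in G$. From $gh\mu-\mu=g\theta(h)+\theta(g)$ we see that $\theta\colon G\to M^G$ is a homomorphism. It is nonzero and trivial on $N$. Let $t=\dim\theta(G)\ge1$, and let $X=\ker(\theta)/N$, a subspace of codimension $t$ in $V$.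

Let $g\in\ker\theta$, so $g\mu=\mu$, let $h\in G$, and let $c=[g,h]\in N$. Then $(g^2)^h=(gc)^2=g^2c^gc$, and therefore
\[
q_{\theta(h)}(gN)=\mu\big((g^2)^h\big)-\mu(g^2)=\mu(c^g)+\mu(c)=(g\mu)(c)+\mu(c)=0 .
\]
So all forms $q_\lambda$ with $\lambda$ in the $t$-dimensional space $\theta(G)$ vanish on $X$, contrary to Lemma \ref{lem:isotropic}. Hence every homomorphism $N\to\mathbb{F}_2$ kills $[N,G]$, which means $[N,G]\le\Phi(N)$. Lemma \ref{lem:isotropic} with $X=0$ gives $\dim M\le d-1$.
\end{proof}

To bound the exponent we want to follow powers through $N$ layer by layer, and for this we need (P1)--(P3). The inclusion just proved, together with $N=G^2$, gains the extra factor $2$ that the definition of powerful demands.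

\begin{lemma}\label{lem:powerful}
If $[N,G]\le\Phi(N)$, then $N$ is powerful.
\end{lemma}

\begin{proof}
Let $T=[\Phi(N),N]\,\Phi(N)^2$, a normal subgroup of $G$ contained in $\Phi(N)$.

\emph{Step 1: $[\Phi(N),G]\le T$.} Let $n\in N$, $g\in G$ and $y=[n,g]\in\Phi(N)$. Then $(n^2)^g=(ny)^2=n^2y^ny$, and $y^ny=y[y,n]y\equiv y^2\equiv1\pmod T$. So $g$ fixes the squares $n^2$ modulo $T$, and these generate $\Phi(N)$.

\emph{Step 2: $[N,N]\le T$.} For $g\in G$ and $n\in N$ we have $[g,n]\in\Phi(N)$, so $[g^2,n]=[g,n]^g[g,n]\equiv[g,n]^2\equiv1\pmod T$ by Step 1. The elements $g^2$ generate $N$ and are central in $N/T$, so $N/T$ is abelian.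

\emph{Step 3: $[N,N]\le N^4$.} We do not yet know that $T\le N^4$, so we pass to a minimal quotient, in which $T$ dies. Suppose $[N,N]\not\le N^4$. Among the normal subgroups $R$ of $N$ with $N^4\le R$ and $[N,N]\not\le R$ choose a maximal one, and put $A=N/R$. Then $[A,A]\ne1$, and by maximality every nontrivial normal subgroup of $A$ contains $[A,A]$. Applying this to a central subgroup of order $2$, we find that $[A,A]$ is central of order $2$. Hence $[a^2,b]=[a,b]^2=1$ for $a,b\in A$, so $\Phi(A)$ is central. It is generated by the commuting elements $a^2$, and $(a^2)^2=1$ because $R\ge N^4$, so $\Phi(A)^2=1$. The image of $T$ in $A$ is $[\Phi(A),A]\Phi(A)^2=1$, and Step 2 gives $[A,A]=1$, a contradiction.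
\end{proof}

\section{The layers of the Frattini subgroup}\label{sec:layers}

In this section $G\ne1$ is a finite $2$-group with $[N,G]\le\Phi(N)$, in the notation of Section \ref{sec:forms}; $d$-maximality is not needed. Then $M=M^G$, and $N$ is powerful by Lemma \ref{lem:powerful}. Put $N_i=N^{2^i}$; these subgroups are normal in $G$. The action of $G$ on the layers $N_i/N_{i+2}$ is compatible with the power maps.

\begin{lemma}\label{lem:layers}
For all $i\ge0$, $g\in G$, $x\in N_i$ and $n\in N$:
\begin{enumerate}
\item[(a)] $[N_i,G]\le N_{i+1}$;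
\item[(b)] $[x^2,g]\equiv[x,g]^2\pmod{N_{i+3}}$;
\item[(c)] $[n^{2^i},g]\equiv[n,g]^{2^i}\pmod{N_{i+2}}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) for $i=0$ is the hypothesis. Assume (a) for $i$ and put $c=[x,g]\in N_{i+1}$. By (P2), $[c,x]\in[N_{i+1},N]\le N_{i+3}$, so $[x^2,g]=c[c,x]c\equiv c^2\pmod{N_{i+3}}$. This is (b) for $i$. Since $c^2\in N_{i+2}$, and every element of $N_{i+1}$ has the form $x^2$ with $x\in N_i$ by (P1), part (a) holds for $i+1$.

Part (c) is an equality for $i=0$. Assume it for $i$. The elements $[n^{2^i},g]$ and $[n,g]^{2^i}$ lie in $N_{i+1}$ and agree modulo $N_{i+2}$, so by (P3) their squares agree modulo $N_{i+3}$. With (b) we get $[n^{2^{i+1}},g]\equiv[n^{2^i},g]^2\equiv[n,g]^{2^{i+1}}\pmod{N_{i+3}}$.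
\end{proof}

By (P1) each $N_i/N_{i+1}$ is an $\mathbb{F}_2$-space, and by (P3) it is a quotient of $N/N_1$ via $n\mapsto n^{2^i}$. Dually, let $M_i\subseteq M$ be the space of functionals $n\mapsto\eta(n^{2^i})$ with $\eta\in\operatorname{Hom}(N_i/N_{i+1},\mathbb{F}_2)$, and let
\[
w_i=\dim M_i=\dim N_i/N_{i+1}.
\]
The $(i+1)$-st power map is the $i$-th followed by squaring, so $M=M_0\supseteq M_1\supseteq\cdots$. A group of large exponent relative to $w_0$ must have $M_{i+1}=M_i\neq0$ for some $i$. Our aim is to show that such a repetition produces a large subspace on which all $q_\lambda$, $\lambda\in M_i$, vanish.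

A functional $\lambda\in M_{i+1}$ comes from a functional $\zeta$ on $N_{i+1}$ that kills $N_{i+2}$. By Lemma \ref{lem:layers}(a), $\zeta$ can also be evaluated on the commutators $[x,g]$ with $x\in N_i$, and this records the action of $G$ on $N_i/N_{i+2}$. The double computation of Example \ref{ex:d2} then becomes an identity between forms.

\begin{lemma}\label{lem:E}
Let $\lambda\in M_{i+1}$. There is a linear map $\beta\colon V\to M_i$ such that
\begin{equation}\label{eq:E}
q_{\beta(v)}(u)=b_\lambda(u,v)+b_{\beta(u)}(u,v)\qquad\text{for all }u,v\in V.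
\end{equation}
\end{lemma}

\begin{proof}
Write $\lambda(n)=\zeta(n^{2^{i+1}})$, where $\zeta\colon N_{i+1}\to\mathbb{F}_2$ is a homomorphism that kills $N_{i+2}$, and define $\beta(g)(n)=\zeta([n^{2^i},g])$ for $g\in G$, $n\in N$.

\emph{The map $\beta$.} By Lemma \ref{lem:layers}(a), $\zeta(y^h)=\zeta(y)$ for $y\in N_{i+1}$ and $h\in G$. Hence by \eqref{eq:comm} the function $(x,g)\mapsto\zeta([x,g])$ on $N_i\times G$ is additive in each variable. It vanishes for $x\in N_{i+1}$ by Lemma \ref{lem:layers}(a), so for fixed $g$ it is a functional on $N_i/N_{i+1}$, and $\beta(g)\in M_i$. It vanishes for $g\in N$ by (P2), so $\beta$ induces a linear map on $V$.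

\emph{The identity.} Let $g,h\in G$ and $c=[g,h]\in N$. Both $c^2$ and $[c,g]$ lie in $N_1$, and
\[
[g^2,h]=c\,[c,g]\,c=c^2\,[c,g]^c\equiv c^2\,[c,g]\pmod{N_2}.
\]
By (P3), $y\mapsto\zeta(y^{2^i})$ is a homomorphism on $N_1/N_2$. We use Lemma \ref{lem:layers}(c) for $n=g^2$, then this homomorphism, then (c) for $n=c$:
\[
\beta(h)(g^2)=\zeta\big([g^2,h]^{2^i}\big)=\zeta\big(c^{2^{i+1}}\big)+\zeta\big([c,g]^{2^i}\big)=\lambda(c)+\zeta\big([c^{2^i},g]\big)=\lambda(c)+\beta(g)(c).
\]
With $u=gN$ and $v=hN$ this is \eqref{eq:E}.
\end{proof}

In Example \ref{ex:d2} the group $N$ was central, so $\beta=0$, and \eqref{eq:E} is incompatible with $b_\lambda\ne0$. In general \eqref{eq:E} expresses $b_\lambda$ through the forms indexed by $M_i$. We recast it as an identity of polynomials, because polynomials can be evaluated over an algebraically closed field, where common zeros are plentiful.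

Fix a basis $e_1,\dots,e_d$ of $V$, let $S=\mathbb{F}_2[x_1,\dots,x_d]$, and put
\[
f_\lambda=\sum_jq_\lambda(e_j)\,x_j^2+\sum_{j<k}b_\lambda(e_j,e_k)\,x_jx_k\qquad(\lambda\in M).
\]
By Lemma \ref{lem:forms}, $f_\lambda(a)=q_\lambda(\sum_ja_je_j)$ for $a\in\mathbb{F}_2^d$. Let $\delta$ be the derivation of $S$ with $\delta(x_j)=x_j^2$. Then $\delta(x_j^2)=2x_j^3=0$ and $\delta(x_jx_k)=x_j^2x_k+x_jx_k^2$, so
\begin{equation}\label{eq:delta}
\delta f_\lambda=\sum_{j<k}b_\lambda(e_j,e_k)\,(x_j^2x_k+x_jx_k^2).
\end{equation}
This cubic records exactly the polar form $b_\lambda$. It vanishes at every point of $\mathbb{F}_2^d$, so it carries information only as a polynomial, and identities involving it must be checked on coefficients.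

\begin{proposition}\label{prop:ideal}
Let $\lambda\in M_{i+1}$, let $\beta$ be as in Lemma \ref{lem:E}, and put $\beta_k=\beta(e_k)$. Then $\delta f_\lambda=\sum_kx_kf_{\beta_k}$. In particular, if $M_{i+1}=M_i$, then $\delta f_\lambda$ lies in the ideal $(f_\mu\mid\mu\in M_i)$ for every $\lambda\in M_i$.
\end{proposition}

\begin{proof}
We compare the coefficients of the three types of cubic monomials in $\sum_kx_kf_{\beta_k}$ with \eqref{eq:delta}; the indices $j,k,l$ are distinct.

The coefficient of $x_j^3$ is $q_{\beta_j}(e_j)$. It is $0$ by \eqref{eq:E} for $u=v=e_j$, since the polar forms are alternating.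

The monomial $x_j^2x_k$ arises from $x_kf_{\beta_k}$ and from $x_jf_{\beta_j}$. Its coefficient is $q_{\beta_k}(e_j)+b_{\beta_j}(e_j,e_k)$, which equals $b_\lambda(e_j,e_k)$ by \eqref{eq:E} for $(u,v)=(e_j,e_k)$.

The coefficient of $x_jx_kx_l$ is $b_{\beta_l}(e_j,e_k)+b_{\beta_j}(e_k,e_l)+b_{\beta_k}(e_j,e_l)$. Take \eqref{eq:E} for $(u,v)=(e_j+e_k,e_l)$ and expand both sides:
\begin{align*}
&q_{\beta_l}(e_j)+q_{\beta_l}(e_k)+b_{\beta_l}(e_j,e_k)\\
&\qquad=b_\lambda(e_j,e_l)+b_\lambda(e_k,e_l)+b_{\beta_j}(e_j,e_l)+b_{\beta_j}(e_k,e_l)+b_{\beta_k}(e_j,e_l)+b_{\beta_k}(e_k,e_l).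
\end{align*}
Subtracting \eqref{eq:E} for $(e_j,e_l)$ and for $(e_k,e_l)$ leaves $b_{\beta_l}(e_j,e_k)=b_{\beta_j}(e_k,e_l)+b_{\beta_k}(e_j,e_l)$. So the coefficient is $0$.
\end{proof}

\begin{example}\label{ex:d16}
Let $G=D_{16}$ be the dihedral group of order $16$, generated by reflections $s_1,s_2$, with $\rho=s_1s_2$ of order $8$. Here $N=\langle\rho^2\rangle$, $[N,G]=N_1=\langle\rho^4\rangle$ and $M_1=M_0=\{0,\lambda\}$. We have $f_\lambda=x_1x_2$. Both reflections invert $N$, so $[\rho^2,s_j]=\rho^{-4}\neq1$ and $\beta_1=\beta_2=\lambda$. The proposition reads $x_1^2x_2+x_1x_2^2=(x_1+x_2)\,x_1x_2$. The form $f_\lambda$ vanishes on a line, as the next section predicts.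
\end{example}

\section{Quadratic forms closed under the derivation}\label{sec:geometry}

Let $K$ be an algebraic closure of $\mathbb{F}_2$ and let $\sigma\colon K^d\to K^d$ be the Frobenius map, which squares each coordinate. Over $K$, the common zero set $Z$ of $w$ forms has dimension at least $d-w$. The difficulty is to descend: $Z$ need not be linear and may have no nonzero point over $\mathbb{F}_2$. The form of $Q_8$ shows what goes wrong. For $f=x_1^2+x_1x_2+x_2^2$ and $\omega\in K$ with $\omega^2+\omega+1=0$, the set $Z$ is the union of the lines through $a=(\omega,1)$ and $\sigma a=(\omega^2,1)$. The sum $a+\sigma a=(1,0)$ is not in $Z$, and the obstruction is $(\delta f)(a)=\omega^2+\omega=1$. When $\delta$ preserves the ideal, this obstruction vanishes and each point of $Z$ spans, with its Frobenius conjugates, a subspace inside $Z$.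

\begin{proposition}\label{prop:subspace}
Let $f_1,\dots,f_w\in S$ be quadratic forms such that $\delta f_l\in I=(f_1,\dots,f_w)$ for all $l$. Then there is a subspace $X\subseteq\mathbb{F}_2^d$ with $\dim X\ge d-w$ on which all $f_l$ vanish.
\end{proposition}

\begin{proof}
Let $Z\subseteq K^d$ be the zero set of $I$. Let $f=\sum_j\alpha_jx_j^2+\sum_{j<k}\alpha_{jk}x_jx_k$ be any one of the $f_l$, and let
\[
B(a,a')=f(a+a')-f(a)-f(a')=\sum_{j<k}\alpha_{jk}\,(a_ja'_k+a_ka'_j)
\]
be its polar form, which is $K$-bilinear and alternating. Since the coefficients lie in $\mathbb{F}_2$,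
\[
f(\sigma a)=f(a)^2,\qquad B(\sigma a,\sigma a')=B(a,a')^2,\qquad B(a,\sigma a)=\sum_{j<k}\alpha_{jk}\,(a_ja_k^2+a_j^2a_k)=(\delta f)(a).
\]
Let $a\in Z$. Then $\sigma a\in Z$, and $B(a,\sigma a)=0$ because $\delta f\in I$; this is where the hypothesis enters. Hence $f(a+\sigma a)=0$ for each $f=f_l$, that is, $a+\sigma a\in Z$.

\emph{Claim: $B(a,\sigma^ka)=0$ for all $a\in Z$ and $k\ge0$.} The case $k=0$ holds since $B$ is alternating, and $k=1$ was just shown. Let $k\ge2$, and assume the claim for all smaller exponents and all points of $Z$. The case $k-1$ for the point $a+\sigma a$ gives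
\[
0=B(a,\sigma^{k-1}a)+B(a,\sigma^ka)+B(\sigma a,\sigma^{k-1}a)+B(\sigma a,\sigma^ka).
\]
The first term is $0$, the third is $B(a,\sigma^{k-2}a)^2=0$, and the fourth is $B(a,\sigma^{k-1}a)^2=0$. This proves the claim.

For $a\in Z$ let $L_a$ be the $K$-span of the points $\sigma^ja$, $j\ge0$. Since $f(\sigma^ja)=0$ and $B(\sigma^ja,\sigma^ka)=B(a,\sigma^{k-j}a)^{2^j}=0$ for $j<k$, we get
\[
f\Big(\sum_j\gamma_j\sigma^ja\Big)=\sum_j\gamma_j^2f(\sigma^ja)+\sum_{j<k}\gamma_j\gamma_kB(\sigma^ja,\sigma^ka)=0,
\]
so $a\in L_a\subseteq Z$. Also $\sigma(\sum_j\gamma_j\sigma^ja)=\sum_j\gamma_j^2\sigma^{j+1}a$, so $\sigma(L_a)\subseteq L_a$. Apply $\sigma$ to the reduced row echelon basis of $L_a$. As squaring fixes $0$ and $1$, the result is a family in $L_a$ of the same size, in reduced echelon form with the same pivots; it is therefore a reduced echelon basis of $L_a$. This basis is unique, so its vectors are fixed by $\sigma$ and have entries in $\mathbb{F}_2$. Let $X_a\subseteq\mathbb{F}_2^d$ be their $\mathbb{F}_2$-span. Then $L_a=KX_a$, $\dim_KL_a=\dim X_a$, and all $f_l$ vanish on $X_a$.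

There are only finitely many subspaces of $\mathbb{F}_2^d$, so $Z$ is a finite union of subspaces $KX_a$. By Krull's height theorem, every irreducible component of a nonempty subset of $K^d$ defined by $w$ polynomial equations has dimension at least $d-w$. Here $0\in Z$. A component of $Z$, being irreducible, lies in one of the closed sets $KX_a$, and then $\dim X_a\ge d-w$.
\end{proof}

\section{The exponent of a $d$-maximal group}\label{sec:end}

\begin{proof}[Proof of Theorem \ref{thm:finite}]
Lemmas \ref{lem:action} and \ref{lem:powerful} show that $[N,G]\le\Phi(N)$, that $N$ is powerful and that $w_0\le d-1$; so Section \ref{sec:layers} applies. We claim that $w_{i+1}<w_i$ whenever $w_i>0$. Otherwise $M_{i+1}=M_i\ne0$. As $f_\mu$ is linear in $\mu$, the ideal $(f_\mu\mid\mu\in M_i)$ is generated by the $w_i$ forms $f_\lambda$ with $\lambda$ in a basis of $M_i$. By Propositions \ref{prop:ideal} and \ref{prop:subspace} there is a subspace $X\subseteq V$ of codimension $t\le w_i$ with $q_\lambda|_X=0$ for all $\lambda\in M_i$. Since $q_\lambda\ne0$ for $\lambda\ne0$, we have $t\ge1$.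 Lemma \ref{lem:isotropic} gives $w_i\le t-1\le w_i-1$, a contradiction.

So the nonincreasing sequence $w_0,w_1,\dots$ starts at most at $d-1$ and drops at each step until it reaches $0$. Hence $w_{d-1}=0$, that is, $N_{d-1}=N_d=\Phi(N_{d-1})$, and so $N_{d-1}=1$. For $g\in G$ we have $g^2\in N$, whence $g^{2^d}=1$.

Now let $P\ne1$ be a finite $2$-group and let $H\le P$ be minimal subject to $d(H)\ge d(P)$. Then $H\ne1$, and every proper subgroup $H_1<H$ has $d(H_1)<d(P)\le d(H)$, so $H$ is $d$-maximal. If $H_1$ is a maximal subgroup of $H$, then $H$ is generated by $H_1$ and one more element, so $d(H)\le d(H_1)+1\le d(P)$. Thus $d(H)=d(P)$, and $H$ has exponent dividing $2^{d(P)}$.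
\end{proof}

This completes the proof of Theorem \ref{thm:main} and Corollary \ref{cor:all}.

\begin{remark}
The proof gives $w_i\le d-1-i$ for $0\le i\le d-1$, so $|G|=2^{d+\sum_iw_i}\le2^{d(d+1)/2}$. Equality holds for $C_2$ and for $Q_8$.
\end{remark}

\section{Groups with torsion}\label{sec:torsion}

Without torsion-freeness the subgroup $L$ of Lemma \ref{lem:setup} need not lie in $U$; Lemma \ref{lem:roots} controls only $L\cap U$. The remaining part $LU/U$ is a finite group that needs at least $r-m$ generators, but it is a quotient, and we want a subgroup. The point is that $L\cap U$ lies arbitrarily deep in $U$, so the extension splits modulo $U_j$ for arbitrarily large $j$, and compactness gives a splitting.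

\begin{proof}[Proof of the inequality in Theorem \ref{thm:torsion}]
Let $r=\operatorname{rk}(G)$. The maximum exists because $d(F)\le r$, and we may assume $r\ge1$. Take $H,U,m$ as in Lemma \ref{lem:setup}. Since $m\le\dim(G)$, it suffices to find a finite subgroup $F\le H$ with $d(F)\ge r-m$.

Let $k\ge r$ be large and let $L$ be the subgroup given by Lemma \ref{lem:setup} for this $k$. By Lemma \ref{lem:roots}, $L\cap U\le U_{k-r}$, so $d(L\cap U)\le\operatorname{rk}(U_{k-r})=m$ by (R2). As $L/(L\cap U)\cong LU/U$,
\[
r=d(L/U_k)\le d(L)\le d(LU/U)+m .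
\]
By the modular law $LU_{k-r}\cap U=(L\cap U)U_{k-r}=U_{k-r}$. Hence $LU_{k-r}/U_{k-r}$ is a complement of $U/U_{k-r}$ in $LU/U_{k-r}$, and the projection $LU/U_{k-r}\to LU/U$ has a homomorphic section.

The finite group $H/U$ has finitely many subgroups, so one subgroup $J$ equals $LU$ for infinitely many $k$. Put $\Gamma=J/U$; then $d(\Gamma)\ge r-m$. For $j\ge0$ let $C_j$ be the finite set of homomorphisms $\Gamma\to J/U_j$ that are sections of the projection $J/U_j\to\Gamma$. Then $C_j\ne\emptyset$ for infinitely many $j$. Composition with $J/U_{j+1}\to J/U_j$ maps $C_{j+1}$ to $C_j$, so every $C_j$ is nonempty. An inverse limit of nonempty finite sets is nonempty, and an element of $\varprojlim C_j$ is a homomorphic section $\Gamma\to\varprojlim J/U_j$. By (U2) this last limit is $J$. The image $F\cong\Gamma$ is a finite subgroup of $H$ with $d(F)\ge r-m$.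
\end{proof}

When $1$ is the only finite subgroup, the inequality and (R1) give Theorem \ref{thm:main} again. The following examples prove sharpness and so finish the proof of Theorem \ref{thm:torsion}. Each is an extension of $A=\mathbb{Z}_2^n$ by a finite $2$-group. Such a group is pro-$2$ of dimension $n$, since $A$ is open and uniform, and of finite rank, since $d(H)\le d(H\cap A)+d(HA/A)$ for closed $H$.

\begin{example}
Let $F$ be a finite $2$-group, $n\ge0$ and $G=F\times\mathbb{Z}_2^n$. Every finite subgroup of $G$ lies in $F$, so the bound of Theorem \ref{thm:torsion} is $n+\operatorname{rk}(F)$. If $F_0\le F$ has $d(F_0)=\operatorname{rk}(F)$, then $d(F_0\times\mathbb{Z}_2^n)=\operatorname{rk}(F)+n$. So equality holds.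
\end{example}

\begin{example}
Let $n\ge1$ and $G=E^n$ with $E=\mathbb{Z}_2\rtimes\{\pm1\}$. A finite subgroup meets $A$ trivially and embeds in $G/A\cong C_2^n$, and $\{\pm1\}^n$ is such a subgroup, so the bound is $2n$. In $E$ the elements outside $\mathbb{Z}_2$ are involutions, so $\Phi(E)=2\mathbb{Z}_2$ has index $4$, and $d(G)=2n$. Hence $\operatorname{rk}(G)=d(G)=2n$. This group has no nontrivial finite normal subgroup: such a subgroup $F$ has $[F,A]\le F\cap A=1$, while every element outside $A$ inverts some coordinate of $A$, so $F\le A$ and $F=1$. Thus torsion-freeness in Theorem \ref{thm:main} cannot be weakened to the absence of nontrivial finite normal subgroups.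
\end{example}

\begin{thebibliography}{9}

\bibitem{DDMS}
Dixon, du Sautoy, Mann and Segal, \emph{Analytic pro-$p$ groups}, 2nd ed.

\bibitem{Kl}
B.~Klopsch, \emph{On the rank of compact $p$-adic Lie groups}, arXiv:1001.0859 (2010).

\end{thebibliography}
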